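# A compact ninefold with an $\mathrm{SL}_2(\mathbb C)$-geometry that is not locally homogeneous

## 1. Trivial $E$: compactness forces local homogeneity

Let $X$ be a connected complex manifold of dimension $n\ge 2$. Let $R(X)$ be its frame bundle, the holomorphic principal $\mathrm{GL}_n(\mathbb C)$-bundle of linear isomorphisms from $\mathbb C^n$ to the fibers of $TX$. Throughout, $N=n-1$.

**Definition.** A *holomorphic $\mathrm{GL}_2(\mathbb C)$-structure* on $X$ is a holomorphic bundle isomorphism $\varphi:TX\simeq S^{n-1}(E)$, with $E$ a holomorphic vector bundle of rank two. If $\bigwedge^2E$ is holomorphically trivial, $(E,\varphi)$ is an *$\mathrm{SL}_2(\mathbb C)$-structure*, or *$\mathrm{SL}_2(\mathbb C)$-geometry*.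

Fix a trivialization of $\bigwedge^2E$, that is, a symplectic form $\omega$ on the fibers of $E$. A local frame $(u,v)$ of $E$ is *unimodular* if $\omega(u,v)=1$. It gives the frame
$$E_I=u^{N-I}v^I,\qquad 0\le I\le N,$$
of $S^N(E)\simeq TX$. Frames of $TX$ of this kind form a reduction of $R(X)$ to the subgroup $\rho(\mathrm{SL}_2(\mathbb C))$, where $\rho$ is the irreducible representation on $S^{N}(\mathbb C^2)$.

When $n$ is odd, $N$ is even, and $\omega$ induces a symmetric form $q$ on $S^N(E)$:
$$q(u_1\cdots u_N,\;v_1\cdots v_N)=\frac1{N!}\sum_{\pi}\prod_i\omega(u_i,v_{\pi(i)}).$$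
One computes $q(E_I,E_{N-I})=(-1)^I/\binom NI$, and $q(E_I,E_J)=0$ if $I+J\ne N$. So $q$ is nondegenerate: it is a holomorphic Riemannian metric on $X$. For $n=3$ we get $q(E_0,E_2)=1$ and $q(E_1,E_1)=-\frac12$, so $aE_0+bE_1+cE_2$ has square $2ac-\frac12b^2$, which is $-\frac12$ times the discriminant of $au^2+buv+cv^2$.

**Definition.** A *local automorphism* is a biholomorphism $\psi:W\to W'$ between open subsets of $X$ whose differential maps the reduction over $W$ onto the reduction over $W'$. The geometry is *locally homogeneous* if for all $x,y\in X$ there is a local automorphism $\psi$ defined near $x$ with $\psi(x)=y$.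

On a complex torus $\mathbb C^n/\Lambda$, take $E$ trivial and $\varphi$ constant; translations are automorphisms, so this geometry is locally homogeneous. Here is the general form of this example.

**Proposition 1.** If $X$ is compact and connected and $E$ is holomorphically trivial, then the $\mathrm{SL}_2(\mathbb C)$-geometry is locally homogeneous.

*Proof.* Take a global frame $(u,v)$ of $E$. The function $\omega(u,v)$ is holomorphic and nowhere zero on a compact connected manifold, hence a nonzero constant; rescale $u$ so that it is $1$. The fields $E_I=u^{N-I}v^I$ form a global frame of $TX$. Write $[E_I,E_J]=\sum_Kc_{IJ}^KE_K$. The $c^K_{IJ}$ are global holomorphic functions on $X$, hence constants.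

On $X\times X$ consider the fields $\hat E_I=(E_I,E_I)$. Since the $c_{IJ}^K$ are the same constants on both factors, $[\hat E_I,\hat E_J]=\sum_K c_{IJ}^K\hat E_K$. So the $\hat E_I$ span an involutive distribution of rank $n$. By Frobenius there is a leaf through any $(x,y)$. It projects locally biholomorphically to each factor, so near $(x,y)$ it is the graph of a biholomorphism $\psi$ with $\psi(x)=y$, and tangency says $d\psi(E_I)=E_I\circ\psi$. Since $\psi$ preserves one section of the reduction, it preserves the reduction. $\square$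

What changes if $E$ is not trivial? The problem comes from Indranil Biswas and Sorin Dumitrescu, "Holomorphic GL(2)-geometry on compact complex manifolds", arXiv:2004.02682 (2020). As background: holomorphic Riemannian metrics on compact complex threefolds are always locally homogeneous, and so are the exotic deformations, constructed by Ghys, of quotients of $\mathrm{SL}_2(\mathbb C)$ by normal lattices.

**Conjecture.** For odd $n\ge5$, $\mathrm{SL}_2(\mathbb C)$-geometries on compact complex manifolds are always locally homogeneous.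

We show that this is false. The combinatorial input is the following notion.

**Definition.** Let $m\ge4$. An *admissible system* of size $m$ is a finite family of integer triples $a_k=(a_{k,1},a_{k,2},a_{k,3})$, $k=1,\dots,K$, with $a_{k,1}+a_{k,2}+a_{k,3}=0$ for every $k$ and $a_{1,3}=-6$, such that the multiset of all entries is $\{1,2,\dots,m\}\sqcup\{-4,-5,\dots,-m\}\sqcup\{-6\}$. In particular $3K=2m-2$.

For $m=4$ the entries are $1,2,3,4,-4,-6$. The triple containing $-6$ must contain two further entries with sum $6$, which must be $2$ and $4$; this leaves $1,3,-4$. So up to reordering the only system is $a_1=(2,4,-6)$, $a_2=(1,3,-4)$.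

**Theorem A.** For every admissible system of size $m$ there is a compact connected complex manifold $X$ of dimension $n=2m+1$ with a holomorphic $\mathrm{SL}_2(\mathbb C)$-geometry and a nonconstant meromorphic function $J$ on $X$, such that on a dense open set $\Omega\subset X$ the function $J$ is holomorphic and satisfies $J(\psi(p))=J(p)$ for every local automorphism $\psi$ with $p,\psi(p)\in\Omega$. Hence no nonempty open subset of $X$ is locally homogeneous. Moreover there is a nonempty hypersurface $D\subset X$ such that no local automorphism maps a point of $D$ to a point of $X\setminus D$.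

**Corollary B.** The conjecture is false: $m=4$ gives a counterexample with $n=9$.

**Corollary C.** There are counterexamples in dimension $n=6s+9$ for $s=0$ and for all $s\ge9$ with $s\equiv0,1\pmod 4$; in particular in infinitely many odd dimensions.

The remaining odd $n$ (for instance $n=5,7$) are not decided separately here. Corollary C is deduced in Section 9; everything before that proves Theorem A. On a first pass, keep $m=4$ in mind.

## 2. The bundle $L\oplus L^{-1}$ and frames with weights

The proof of Proposition 1 breaks if the structure functions live only on a covering of $X$ and are multiplied by factors under deck transformations. The simplest way to arrange this is $E=L\oplus L^{-1}$ with $L$ flat.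

Let a group $\Gamma$ act on a connected manifold $M$ of dimension $n=2m+1$ such that $M\to X=M/\Gamma$ is a covering of complex manifolds on which $\Gamma$ acts freely with the fibers as orbits. Let $\chi:\Gamma\to\mathbb R_{>0}$ be a homomorphism. Write $(\gamma_*e)(\gamma p)=d\gamma(e(p))$.

**Lemma 2.** Suppose $M$ has a holomorphic frame $e_j$, $-m\le j\le m$, of $TM$ with $\gamma_*e_j=\chi(\gamma)^je_j$ for all $\gamma\in\Gamma$. Then $X$ carries an $\mathrm{SL}_2(\mathbb C)$-geometry for which, on $M$, there is a unimodular frame $(u,v)$ of $E$ with $e_{m-I}=u^{N-I}v^I$, $N=2m$. If $[e_i,e_j]=\sum_rc_{ij}^re_r$, then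
$$c_{ij}^r\circ\gamma=\chi(\gamma)^{\,r-i-j}\,c_{ij}^r. \tag{1}$$

*Proof.* Let $L=(M\times\mathbb C)/\Gamma$ with $\gamma(p,s)=(\gamma p,\chi(\gamma)^{1/2}s)$ (positive root), and $E=L\oplus L^{-1}$. On $M$ the bundle $E$ has a frame with $\gamma_*u=\chi(\gamma)^{1/2}u$ and $\gamma_*v=\chi(\gamma)^{-1/2}v$. The form with $\omega(u,v)=1$ is $\Gamma$-invariant, so $\bigwedge^2E$ is trivial. Now $\gamma_*(u^{N-I}v^I)=\chi(\gamma)^{(N-2I)/2}u^{N-I}v^I=\chi(\gamma)^{m-I}u^{N-I}v^I$, which is how $e_{m-I}$ transforms. So $e_{m-I}\mapsto u^{N-I}v^I$ is equivariant and descends to $\varphi:TX\simeq S^{N}(E)$.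

For (1), apply $\gamma_*$ to the bracket: the left side becomes $\chi^{i+j}[e_i,e_j]$, the right side $\sum_r(c_{ij}^r\circ\gamma^{-1})\chi^re_r$. Hence $c_{ij}^r\circ\gamma^{-1}=\chi(\gamma)^{i+j-r}c_{ij}^r$; replace $\gamma$ by $\gamma^{-1}$. $\square$

So we want a frame with one field in each weight $-m,\dots,m$, and nonconstant functions on $M$ of nonzero weight among the structure functions.

Nonconstant structure functions are not enough by themselves, because the frame can be changed by $\mathrm{SL}_2$-valued functions. On $\mathbb C^n$ with coordinates $x_0,\dots,x_N$, $E$ trivial with frame $(u,v)$ and $E_I=\partial_{x_I}$, translations are automorphisms. But in the unimodular frame $u'=u+x_N^2v$, $v'=v$ we have $E_N'=E_N$ and $E_0'=(u+x_N^2v)^N$, so $[E'_N,E'_0]=2x_N\cdot N\,u'^{N-1}v'=2Nx_N\,E'_1$. We will therefore also need an invariant that does not depend on the frame (Section 6).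

## 3. Three vector fields on a punctured cone, and a line of extra room

We look for fields of weights $-1,-2,-3$ and functions of weights $1,2,3$. Let
$$f=z^2-y^3-x^6,\qquad S=\{f=0\}\setminus\{0\}\subset\mathbb C^3,\qquad \lambda\cdot(x,y,z)=(\lambda x,\lambda^2y,\lambda^3z)\quad(\lambda\in\mathbb C^*).$$
We say that $x,y,z$ have degree $1,2,3$. The gradient $(f_x,f_y,f_z)=(-6x^5,-3y^2,2z)$ vanishes only at $0$, so $S$ is a smooth surface. Where $x=0$ on $S$, the differentials $df$ and $dx$ are independent, so $\{x=0\}$ is a smooth curve in $S$ and its complement is dense. That complement is $\mathbb C^*\times\{z^2=y^3+1\}$ via $(\lambda,y,z)\mapsto\lambda\cdot(1,y,z)$, which is connected. So $S$ is connected. If two of $x,y,z$ vanish on $f=0$, so does the third; in particular $U_z=S\cap\{z\ne0\}$ and $U_y=S\cap\{y\ne0\}$ cover $S$.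

The components of the cross product $\nabla f\times\partial$, up to the order of naming, are
$$D_1=-3y^2\partial_z-2z\partial_y,\qquad D_2=2z\,\partial_x+6x^5\partial_z,\qquad D_3=-6x^5\partial_y+3y^2\partial_x.$$
Each kills $f$, they span $TS$ everywhere (the cross product with a nonzero vector has rank $2$), $D_j$ raises degree by $j$, and
$$f_xD_1+f_yD_2+f_zD_3=0. \tag{2}$$

These are three fields on a surface, one too many for a frame. The first idea is to add a dimension: lift them to $S\times\mathbb C$ as $\delta_j=D_j+h_j\partial_s$ with $h_j$ holomorphic on $S$, invariant under translation in $s$ since we later want to divide by translations. By (2),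
$$f_x\delta_1+f_y\delta_2+f_z\delta_3=(f_xh_1+f_yh_2+f_zh_3)\,\partial_s ,$$
so the $\delta_j$ form a frame exactly when the coefficient on the right vanishes nowhere on $S$. This never happens. The surface $\{f=0\}$ has an isolated hypersurface singularity, hence is normal, so the $h_j$ extend holomorphically over $0$. The coefficient then vanishes at $0$ because $\nabla f(0)=0$; the zero set of a function on a two-dimensional germ that vanishes at the point has dimension at least $1$, so it meets $S$.

The way out is a nontrivial $\mathbb C$-bundle, where the $h_j$ are only local. Its degree is dictated by the frame condition: $f_x\delta_1+f_y\delta_2+f_z\delta_3$ raises degree by $6$, and it can be a constant multiple of $\partial_s$ only if $s$ has degree $-6$. Let $Z\to S$ be the principal $\mathbb C$-bundle glued from $U_z\times\mathbb C$ and $U_y\times\mathbb C$, with fiber coordinates $s_z,s_y$, by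
$$s_z=s_y+\xi,\qquad \xi=\frac{x}{y^2z}\quad(\text{degree }-6).$$
Let $\partial_s$ be the vertical field and $K_c$ the translation $s\mapsto s+c$. Since $\xi(\lambda\cdot p)=\lambda^{-6}\xi(p)$, the action lifts to $m_\lambda:Z\to Z$ with $s\mapsto\lambda^{-6}s$ in both charts, and
$$m_\lambda K_c=K_{\lambda^{-6}c}\,m_\lambda,\qquad \mathcal E=x\partial_x+2y\partial_y+3z\partial_z-6s\partial_s,\qquad[\mathcal E,\partial_s]=6\,\partial_s,$$
where $\mathcal E$ is the generator of the action.

**Step 1: lifting the $D_j$ to $Z$.** A lift commuting with $\partial_s$ is a choice of functions $\delta_js_z$ on $U_z$ and $\delta_js_y$ on $U_y$ with $\delta_js_z-\delta_js_y=D_j\xi$. So we must split $D_j\xi$ into a part regular where $z\neq0$ and a part regular where $y\ne0$. Using $D_1(x,y,z)=(0,-2z,-3y^2)$, $D_2(x,y,z)=(2z,0,6x^5)$, $D_3(x,y,z)=(3y^2,-6x^5,0)$ and $x^6=z^2-y^3$,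
$$\begin{aligned}
D_1\xi&=\frac{4x}{y^3}+\frac{3x}{z^2},\\
D_2\xi&=\frac2{y^2}-\frac{6x^6}{y^2z^2}=\frac{6y}{z^2}-\frac4{y^2},\\
D_3\xi&=\frac3z+\frac{12x^6}{y^3z}=-\frac9z+\frac{12z}{y^3}.
\end{aligned}$$
Every term has a pole along only one of $y=0$, $z=0$. So there are holomorphic fields $\delta_1,\delta_2,\delta_3$ on $Z$ lifting $D_1,D_2,D_3$ with
$$\delta_1s_z=\tfrac{3x}{z^2},\ \delta_1s_y=-\tfrac{4x}{y^3};\qquad \delta_2s_z=\tfrac{6y}{z^2},\ \delta_2s_y=\tfrac4{y^2};\qquad \delta_3s_z=-\tfrac9z,\ \delta_3s_y=-\tfrac{12z}{y^3}. \tag{3}$$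
They commute with $\partial_s$. The degrees in (3) are $-5,-4,-3$, so with $s$ of degree $-6$ the field $\delta_j$ raises degree by $j$. If $g$ has degree $d$, then $((m_\lambda)_*\delta_j\,g)(m_\lambda p)=\delta_j(g\circ m_\lambda)(p)=\lambda^d(\delta_jg)(p)=\lambda^{-j}(\delta_jg)(m_\lambda p)$, and $\mathcal E\delta_jg-\delta_j\mathcal Eg=(d+j-d)\delta_jg$. Applying this to the coordinates,
$$(m_\lambda)_*\delta_j=\lambda^{-j}\delta_j,\qquad[\mathcal E,\delta_j]=j\,\delta_j. \tag{4}$$

**Step 2: the $\delta_j$ frame $TZ$.** By (2), $f_x\delta_1+f_y\delta_2+f_z\delta_3$ is vertical. On $U_z$ its value on $s_z$ is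
$$-6x^5\cdot\frac{3x}{z^2}-3y^2\cdot\frac{6y}{z^2}+2z\cdot\Bigl(-\frac9z\Bigr)=-18\,\frac{x^6+y^3}{z^2}-18=-36 .$$
Since $U_z$ is dense in $S$, it equals $-36\,\partial_s$ on all of $Z$. So the span of the $\delta_j$ contains $\partial_s$ and maps onto $TS$; it is $TZ$.

**Step 3: brackets.** We claim
$$[\delta_1,\delta_2]=-2\delta_3,\qquad[\delta_2,\delta_3]=30x^4\,\delta_1,\qquad[\delta_3,\delta_1]=6y\,\delta_2. \tag{5}$$
It suffices to compare values on $x,y,z,s_z$ over the dense set $U_z$. On $(x,y,z)$:

- $[\delta_1,\delta_2]$ gives $(D_1(2z),\,-D_2(-2z),\,D_1(6x^5)-D_2(-3y^2))=(-6y^2,12x^5,0)$, and this is $-2D_3(x,y,z)$;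
- $[\delta_2,\delta_3]$ gives $(D_2(3y^2)-D_3(2z),\,D_2(-6x^5),\,-D_3(6x^5))=(0,-60x^4z,-90x^4y^2)$, and this is $30x^4D_1(x,y,z)$;
- $[\delta_3,\delta_1]$ gives $(-D_1(3y^2),\,D_3(-2z)-D_1(-6x^5),\,D_3(-3y^2))=(12yz,0,36x^5y)$, and this is $6y\,D_2(x,y,z)$.

On $s_z$, using $x^6+y^3=z^2$ in the first line:
$$\begin{aligned}
\delta_1\tfrac{6y}{z^2}-\delta_2\tfrac{3x}{z^2}&=\Bigl(-\tfrac{12}z+\tfrac{36y^3}{z^3}\Bigr)-\Bigl(\tfrac6z-\tfrac{36x^6}{z^3}\Bigr)=\tfrac{18}z=-2\,\delta_3s_z,\\
\delta_2\bigl(-\tfrac9z\bigr)-\delta_3\tfrac{6y}{z^2}&=\tfrac{54x^5}{z^2}+\tfrac{36x^5}{z^2}=30x^4\cdot\tfrac{3x}{z^2},\\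
\delta_3\tfrac{3x}{z^2}-\delta_1\bigl(-\tfrac9z\bigr)&=\tfrac{9y^2}{z^2}+\tfrac{27y^2}{z^2}=6y\cdot\tfrac{6y}{z^2}.
\end{aligned}$$

So on $Z$ we have a frame of weights $-1,-2,-3$ with structure functions $30x^4$ and $6y$, which are not constant.

## 4. A compact quotient built from units of a cubic field

The fibers of $Z\to S$ are copies of $\mathbb C$, and we must divide them by a lattice stable under scaling by $\lambda^{-6}$. A scaling of $\mathbb C$ by a real number other than $\pm 1$ changes area, so it preserves no lattice. We need further directions, scaled so that the volume is preserved. Which ones? The frame must contain each weight $-m,\dots,m$ once. The weights $-1,-2,-3$ are used by $Z$, and weight $0$ will be used by an extra coordinate $t$. There remain $1,\dots,m$ and $-4,\dots,-m$, whose sum is $1+2+3=6$. Together with the scaling $-6$ of the $s$-direction the sum is $0$. This is the list of entries of an admissible system, and the volume condition holds in each triple.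

Volume is not enough: for $\lambda>0$, $\lambda\ne1$, no lattice in $\mathbb C^3$ is preserved by $\mathrm{diag}(\lambda^2,\lambda^4,\lambda^{-6})$. Suppose one is. Put $\mu=\lambda^2$. The set of eigenvalues $\{\mu,\mu^2,\mu^{-3}\}$ is then the set of roots of a monic integer polynomial with constant term $1$, so it consists of algebraic units and is stable under Galois automorphisms. If an automorphism sends $\mu$ to $\mu^2$, it sends $\mu^2$ to $\mu^4$; if it sends $\mu$ to $\mu^{-3}$, it sends $\mu^{-3}$ to $\mu^9$. Neither $\mu^4$ nor $\mu^9$ is in the set, since $\mu>0$ and $\mu\ne1$. So $\mu$ is fixed by all automorphisms, hence a rational unit, and $\mu=1$, a contradiction.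

The obstruction is that the three scalings must be conjugate numbers. We repair this with a second parameter, absorbed by a coordinate $t\in\mathbb C^*$.

Let $F\subset\mathbb R$ be a cyclic cubic field, for example $\mathbb Q(\cos2\pi/7)$, and $\sigma$ a generator of its Galois group. Let $U\subset\mathcal O_F^*$ be the group of totally positive units. For $\varepsilon\in U$ write $\varepsilon'=\sigma\varepsilon$, $\varepsilon''=\sigma^2\varepsilon$; the norm is a positive unit of $\mathbb Z$, so $\varepsilon\varepsilon'\varepsilon''=1$. The group $U$ contains all squares of units, so it has finite index in $\mathcal O_F^*$, and it does not contain $-1$. By Dirichlet's unit theorem, $\varepsilon\mapsto(\log\varepsilon,\log\varepsilon')$ embeds $U\cong\mathbb Z^2$ as a lattice in $\mathbb R^2$.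

**Step 1: conjugate multipliers.** Given a triple with sum $0$, try $\theta_i=\varepsilon^{a_i}\varepsilon'^{\,b_i}$, with $i$ modulo $3$, and ask for $\sigma\theta_i=\theta_{i+1}$. Since $\varepsilon''=(\varepsilon\varepsilon')^{-1}$, we have $\sigma\theta_i=\varepsilon'^{\,a_i}\varepsilon''^{\,b_i}=\varepsilon^{-b_i}\varepsilon'^{\,a_i-b_i}$, so it is enough that $b_i=-a_{i+1}$ and $b_{i+1}=a_i-b_i$. The second equation then reads $-a_{i+2}=a_i+a_{i+1}$, which holds. So put
$$\theta_{k,i}(\varepsilon)=\varepsilon^{a_{k,i}}\,\varepsilon'^{-a_{k,i+1}},\qquad \sigma\theta_{k,i}=\theta_{k,i+1}. \tag{6}$$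
For $m=4$ the multipliers are $\varepsilon^2\varepsilon'^{-4},\ \varepsilon^4\varepsilon'^{6},\ \varepsilon^{-6}\varepsilon'^{-2}$ and $\varepsilon\varepsilon'^{-3},\ \varepsilon^3\varepsilon'^{4},\ \varepsilon^{-4}\varepsilon'^{-1}$.

The set
$$\Lambda_0=\{(a,\sigma a,\sigma^2a)+\sqrt{-1}\,(b,\sigma b,\sigma^2b):a,b\in\mathcal O_F\}$$
is a lattice in $\mathbb C^3$, because $\mathcal O_F$ embeds as a lattice in $\mathbb R^3$ by its three real embeddings. By (6), $\mathrm{diag}(\theta_{k,1},\theta_{k,2},\theta_{k,3})$ acts on it as multiplication of $a$ and $b$ by the unit $\theta_{k,1}$, so it maps $\Lambda_0$ onto itself. Let $\Lambda=\Lambda_0^K\subset\mathbb C^{3K}$. It is preserved by $\theta(\varepsilon)=(\theta_{k,i}(\varepsilon))$ for every $\varepsilon\in U$.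

**Step 2: the group.** Let $M=Z\times\mathbb C^*\times\mathbb C^{3K-1}$ with points $(\zeta,t,w)$, $w=(w_{k,i})_{(k,i)\ne(1,3)}$. The missing coordinate $w_{1,3}$ is replaced by the fiber coordinate of $Z$. We have $\dim M=3+1+(2m-3)=2m+1$, and $M$ is connected. For $c\in\mathbb C^{3K}$ and $\varepsilon\in U$ define
$$T_c(\zeta,t,w)=\bigl(K_{t^{a_{1,1}}c_{1,3}}\zeta,\ t,\ w_{k,i}+c_{k,i}\bigr),\qquad g_\varepsilon(\zeta,t,w)=\bigl(m_\varepsilon\zeta,\ \varepsilon't,\ \theta_{k,i}(\varepsilon)w_{k,i}\bigr). \tag{7}$$
Clearly $T_cT_{\tilde c}=T_{c+\tilde c}$ and $g_\varepsilon g_{\eta}=g_{\varepsilon\eta}$. We claim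
$$g_\varepsilon T_cg_\varepsilon^{-1}=T_{\theta(\varepsilon)c}. \tag{8}$$
This is clear in the $w$-coordinates. In the $Z$-factor, $g_\varepsilon^{-1}$ changes $t$ to $t/\varepsilon'$, and conjugation by $m_\varepsilon$ multiplies translations by $\varepsilon^{-6}$. So the translation is by $\varepsilon^{-6}(t/\varepsilon')^{a_{1,1}}c_{1,3}=t^{a_{1,1}}\,\varepsilon^{a_{1,3}}\varepsilon'^{-a_{1,1}}c_{1,3}=t^{a_{1,1}}\theta_{1,3}(\varepsilon)c_{1,3}$.

Hence $\Gamma=\{T_cg_\varepsilon:c\in\Lambda,\ \varepsilon\in U\}$ is a group. An element determines $\varepsilon'$ by its action on $t$, hence $\varepsilon$, so $\chi(T_cg_\varepsilon)=\varepsilon$ is a well-defined homomorphism $\chi:\Gamma\to\mathbb R_{>0}$.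

**Step 3: $X=M/\Gamma$ is a compact connected complex manifold and $M\to X$ is a covering with group $\Gamma$.** First divide by $\Lambda$. The maps $T_c$, $c\in\mathbb C^{3K}$, act freely on $M$ and simply transitively on the fibers of $M\to S\times\mathbb C^*$. Over $U_z\times\mathbb C^*$ and $U_y\times\mathbb C^*$ the coordinates $t^{-a_{1,1}}s$ and $w_{k,i}$ turn $T_c$ into translation by $c$, so $M\to S\times\mathbb C^*$ is a principal $\mathbb C^{3K}$-bundle. Therefore $Y=M/\Lambda\to S\times\mathbb C^*$ is a locally trivial bundle with compact fiber $\mathbb C^{3K}/\Lambda$, and this projection is proper.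

Next divide by $U$. Let $\nu(p)=(|x|^{12}+|y|^6+|z|^4)^{1/12}$ on $S$, so $\nu>0$ and $\nu(\lambda\cdot p)=|\lambda|\,\nu(p)$. The map
$$S\times\mathbb C^*\to\mathbb R^2,\qquad(p,t)\mapsto(\log\nu(p),\log|t|)$$
is proper: bounds on $\log\nu$ and $\log|t|$ cut out a closed bounded part of $\{f=0\}$ away from $0$ and a closed annulus in $\mathbb C^*$. Composing, we get a proper map $\pi:Y\to\mathbb R^2$. It is equivariant when $\varepsilon\in U$ acts on $\mathbb R^2$ by translation by $(\log\varepsilon,\log\varepsilon')$, since $\varepsilon$ acts on $S\times\mathbb C^*$ by $(p,t)\mapsto(\varepsilon\cdot p,\varepsilon't)$. These translations form a lattice. So $U$ acts freely on $Y$. It acts properly discontinuously, because $\varepsilon C\cap C\neq\emptyset$ for a compact $C\subset Y$ implies that $\pi(C)$ meets its translate, which happens for finitely many $\varepsilon$. And $Y=U\cdot\pi^{-1}(P)$ with $P$ a closed fundamental parallelogram and $\pi^{-1}(P)$ compact. So $X=Y/U=M/\Gamma$ is a compact connected complex manifold of dimension $2m+1$.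

The composite $M\to Y\to X$ is a local biholomorphism with the $\Gamma$-orbits as fibers. If $T_cg_\varepsilon$ fixes a point, then $\varepsilon$ fixes a point of $Y$, so $\varepsilon=1$, and then $c=0$; so $\Gamma$ acts freely. A neighborhood on which $M\to X$ is injective is therefore disjoint from its translates, and shows that $M\to X$ is a covering with group $\Gamma$.

## 5. The weighted frame

Put, on $M$,
$$e_{-j}=\delta_j\ (j=1,2,3),\qquad e_0=t\partial_t-\frac{a_{1,1}}6\,\mathcal E,\qquad e_{a_{k,i}}=t^{-a_{k,i+1}}\,\partial_{w_{k,i}}\ \ ((k,i)\ne(1,3)). \tag{9}$$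
By admissibility, removing the entry $a_{1,3}=-6$ leaves each element of $\{1,\dots,m\}\cup\{-4,\dots,-m\}$ exactly once. So the notation makes sense and $e_j$ is defined for each $-m\le j\le m$. The $\delta_j$ span $TZ$, $e_0$ is $t\partial_t$ modulo $TZ$, and the rest are nonzero multiples of the $\partial_{w_{k,i}}$; so the $e_j$ form a frame of $TM$. For $m=4$:
$$e_2=t^{-4}\partial_{w_{1,1}},\ e_4=t^6\partial_{w_{1,2}},\ e_1=t^{-3}\partial_{w_{2,1}},\ e_3=t^4\partial_{w_{2,2}},\ e_{-4}=t^{-1}\partial_{w_{2,3}},\ e_0=t\partial_t-\tfrac13\mathcal E .$$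

**Lemma 3.** $\gamma_*e_j=\chi(\gamma)^j\,e_j$ for all $\gamma\in\Gamma$ and $-m\le j\le m$.

*Proof.* *Translations.* $T_c$ is the time-one flow of $V=c_{1,3}t^{a_{1,1}}\partial_s+\sum c_{k,i}\partial_{w_{k,i}}$, because $t$ is constant along $V$. It is enough that $V$ commutes with every $e_j$. It commutes with $\delta_j$, since $\delta_j$ commutes with $\partial_s$ and does not involve $t$ or $w$. It commutes with $t^b\partial_{w_{k,i}}$, whose coefficient depends on $t$ only. For $e_0$, the $\partial_w$ part of $V$ gives $0$, and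
$$[t\partial_t,\,t^{a_{1,1}}\partial_s]=a_{1,1}t^{a_{1,1}}\partial_s,\qquad \frac{a_{1,1}}6[\mathcal E,\,t^{a_{1,1}}\partial_s]=\frac{a_{1,1}}6\cdot6\,t^{a_{1,1}}\partial_s=a_{1,1}t^{a_{1,1}}\partial_s ,$$
so the difference is $0$. (This is why $e_0$ contains the multiple of $\mathcal E$.)

*The maps $g_\varepsilon$.* By (4), $(g_\varepsilon)_*\delta_j=\varepsilon^{-j}\delta_j$. Both $t\partial_t$ and $\mathcal E$ are invariant, so $(g_\varepsilon)_*e_0=e_0$. Finally
$$(g_\varepsilon)_*\bigl(t^{-a_{k,i+1}}\partial_{w_{k,i}}\bigr)=(t/\varepsilon')^{-a_{k,i+1}}\theta_{k,i}(\varepsilon)\,\partial_{w_{k,i}}=\varepsilon'^{\,a_{k,i+1}}\theta_{k,i}(\varepsilon)\,t^{-a_{k,i+1}}\partial_{w_{k,i}}=\varepsilon^{a_{k,i}}\,t^{-a_{k,i+1}}\partial_{w_{k,i}}$$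
by (6). $\square$

By Lemma 2, $X$ carries a holomorphic $\mathrm{SL}_2(\mathbb C)$-geometry with $N=2m$, and on $M$ there is a unimodular frame $(u,v)$ of $E$ with $E_I=u^{N-I}v^I=e_{m-I}$.

**All nonzero brackets.** From (5),
$$[e_{-1},e_{-2}]=-2e_{-3},\qquad[e_{-1},e_{-3}]=-6y\,e_{-2},\qquad[e_{-2},e_{-3}]=30x^4\,e_{-1}, \tag{10}$$
and in addition $[e_0,e_j]=\kappa_je_j$ with constants $\kappa_j$. Indeed $[t\partial_t,t^b\partial_w]=b\,t^b\partial_w$ and $[\mathcal E,\delta_j]=j\delta_j$, while the $t^b\partial_w$ commute with one another, with $\mathcal E$ and with the $\delta_j$. The weights agree with (1): $x\circ\gamma=\chi(\gamma)x$ and $y\circ\gamma=\chi(\gamma)^2y$, and $r-i-j$ is $4$ for the coefficient $30x^4$ and $2$ for $-6y$.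

## 6. A binary form attached to the bracket

By the end of Section 2, the functions $x^4$ and $y$ in (10) prove nothing yet. We need a part of the bracket that does not see derivatives of the change of frame. In this section $n$ is odd and $N=n-1\ge3$; we identify $TX$ with $S^N(E)$ by $\varphi$. For $\ell\in E_p$,
$$q(u_1\cdots u_N,\ \ell^N)=\prod_i\omega(u_i,\ell),\qquad\text{so}\quad q(P,\ell^N)=0\ \text{ whenever } \ell \text{ divides } P. \tag{11}$$
Differentiating the coefficients of $\ell^{N-1}\eta$ leaves a factor $\ell$ if $N\ge3$, so pairing with $\ell^N$ removes the derivatives. For a local nowhere zero section $\ell$ of $E$, choose a local section $\eta$ with $\omega(\ell,\eta)=1$ and set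
$$F(\ell)=q\bigl([\ell^N,\ \ell^{N-1}\eta],\ \ell^N\bigr). \tag{12}$$

**Lemma 4.** $F(\ell)(p)$ depends only on $\ell(p)\in E_p$. It defines on each $E_p$ a binary form $F_p$ of degree $3N-2$.

*Proof.* Fix a unimodular local frame $(u,v)$ and $E_I=u^{N-I}v^I$. Write $A=\ell^N=\sum A_IE_I$ and $B=\ell^{N-1}\eta=\sum B_JE_J$. Then
$$[A,B]=\sum_{I,J}A_IB_J[E_I,E_J]+\sum_JA(B_J)E_J-\sum_IB(A_I)E_I .$$
Let $\nabla_A$ denote differentiation along $A$ of the coefficients in the fixed frame; it is a derivation on symmetric products. The second sum is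
$$\nabla_A(\ell^{N-1}\eta)=(N-1)\ell^{N-2}\eta\,\nabla_A\ell+\ell^{N-1}\nabla_A\eta,$$
and the third is $\nabla_B(\ell^N)=N\ell^{N-1}\nabla_B\ell$. Both are divisible by $\ell$ because $N\ge3$, so (11) kills them, and
$$F(\ell)(p)=\sum_{I,J}A_I(p)B_J(p)\,q\bigl([E_I,E_J](p),\,\ell(p)^N\bigr). \tag{13}$$
This depends only on $\ell(p)$ and $\eta(p)$. Another choice of $\eta(p)$ is $\eta(p)+c\,\ell(p)$, which replaces $B_J(p)$ by $B_J(p)+cA_J(p)$; the extra term $c\sum A_IA_J[E_I,E_J]$ is $0$ by antisymmetry.

For $\ell=\alpha u+\beta v$ we may take $\eta=v/\alpha$ if $\alpha\ne0$ and $\eta=-u/\beta$ if $\beta\neq0$, so by (13) $F_p$ is holomorphic on $E_p\setminus0$. Replacing $(\ell,\eta)$ by $(c\ell,c^{-1}\eta)$ gives $F_p(c\ell)=c^{N+(N-2)+N}F_p(\ell)$. By Hartogs $F_p$ extends to $E_p\cong\mathbb C^2$; being homogeneous of degree $3N-2$, it is a polynomial. $\square$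

**Lemma 5.** If $\psi$ is a local automorphism defined near $p$, there is a linear isomorphism $h:E_p\to E_{\psi(p)}$ preserving $\omega$ with $F_{\psi(p)}\circ h=F_p$.

*Proof.* Let $(u,v)$ be a unimodular frame of $E$ near $p$. Then $d\psi$ maps the frame $(u^{N-I}v^I)_I$ to a holomorphic section of the reduction near $\psi(p)$. Since $N$ is even, the kernel of $\rho$ is $\{\pm1\}$, so the bundle of unimodular frames of $E$ is a double covering of the reduction. Over a small ball the section lifts to a unimodular frame $(\tilde u,\tilde v)$. The bundle map $h$ over $\psi$ with $u\mapsto\tilde u$, $v\mapsto\tilde v$ preserves $\omega$ and satisfies $S^Nh=d\psi$. So for sections $\ell,\eta$ as above, $\psi_*(\ell^N)=(h\ell)^N$ and $\psi_*(\ell^{N-1}\eta)=(h\ell)^{N-1}h\eta$. Since $\psi_*$ respects brackets and $S^Nh$ respects $q$,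
$$F(h\ell)=q\bigl(\psi_*[\ell^N,\ell^{N-1}\eta],\,(h\ell)^N\bigr)=q\bigl(S^Nh[\ell^N,\ell^{N-1}\eta],\,S^Nh(\ell^N)\bigr)=F(\ell).\qquad\square$$

## 7. The form $F$ in the weighted frame

**A general formula.** Let $N=2m\ge4$, and let $(u,v)$ be a unimodular frame with $E_I=u^{N-I}v^I=e_{m-I}$. For a constant $\beta$ put $\ell=u+\beta v$ and $\eta=v$. Then $\ell^N=\sum_I\binom NI\beta^IE_I$ and $\ell^{N-1}v=\frac1N\frac{d}{d\beta}\ell^N=\frac1N\sum_J\binom NJJ\beta^{J-1}E_J$. Since $\omega(u,\ell)=\beta$ and $\omega(v,\ell)=-1$, (11) gives $q(E_R,\ell^N)=(-1)^R\beta^{N-R}$. Collecting the pairs $(I,J)$ and $(J,I)$ in (13),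
$$N\,F(u+\beta v)=\sum_{I<J}\tbinom NI\tbinom NJ(J-I)\,\beta^{I+J-1}\,q\bigl([E_I,E_J],\ell^N\bigr). \tag{14}$$
A term $c\,e_r$ in $[e_i,e_j]$ has $I=m-i$, $J=m-j$, $R=m-r$, so it contributes $c$ times a number times
$$\beta^{(m-i)+(m-j)-1+2m-(m-r)}=\beta^{\,3m-1+(r-i-j)} .$$
The exponent sees only the weight $r-i-j$ of (1).

**An example.** Let $m=2$, $N=4$, on a five-dimensional Lie group with left-invariant frame $e_{-2},\dots,e_2$ whose only nonzero bracket is $[e_1,e_2]=e_{-2}$ (a Heisenberg algebra plus $\mathbb C^2$). Only $I=0$, $J=1$ contributes, with $[E_0,E_1]=[e_2,e_1]=-E_4$ and $q(E_4,\ell^4)=1$. So $4F(u+\beta v)=-4$, and $F(\alpha u+\beta v)=-\alpha^{10}$, of degree $3N-2=10$.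

**Our geometry.** By (10), $r-i-j$ is $0$ for $[e_{-1},e_{-2}]$ and for all $[e_0,e_j]$, whose coefficients are constant; it is $2$ for $[e_{-1},e_{-3}]$ and $4$ for $[e_{-2},e_{-3}]$. Homogenizing to degree $3N-2=6m-2$,
$$N\,F(\alpha u+\beta v)=\tau_0\,\alpha^{3m-1}\beta^{3m-1}+c_2\,y\,\alpha^{3m-3}\beta^{3m+1}+c_4\,x^4\,\alpha^{3m-5}\beta^{3m+3}. \tag{15}$$
Here $\tau_0$ is a constant whose value plays no role. For $c_2$ we have $I=m+1$, $J=m+3$, $R=m+2$ and coefficient $-6y$; for $c_4$ we have $I=m+2$, $J=m+3$, $R=m+1$ and coefficient $30x^4$. Hence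
$$c_2=-12\,(-1)^m\tbinom{2m}{m+1}\tbinom{2m}{m+3}\ne0,\qquad c_4=30\,(-1)^{m+1}\tbinom{2m}{m+2}\tbinom{2m}{m+3}\ne0 .$$
For $m=4$: $NF=\tau_0\alpha^{11}\beta^{11}-5376\,y\,\alpha^9\beta^{13}-6720\,x^4\,\alpha^7\beta^{15}$.

## 8. Root multiplicities and the invariant function $x^4/y^2$

For a point of $X$ we use (15) at any lift to $M$. Root multiplicities of $F_p$ on the projective line of $E_p$ are unchanged by linear isomorphisms, so by Lemma 5 they are preserved by local automorphisms.

**Step 1: the hypersurface $D$.** The set $\{x=0\}\subset M$ is $\Gamma$-invariant because $x\circ\gamma=\chi(\gamma)x$; it is a proper hypersurface, nonempty since it lies over $(0,1,1)\in S$ among other points. Let $D\subset X$ be its image, a nonempty hypersurface. We compare $F_p$ on and off $D$.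

If $p\notin D$, then $x\ne0$ and by (15) the root $\alpha=0$ has multiplicity exactly $3m-5$.

If $p\in D$, then $x=0$ and hence $y\neq0$, and
$$N\,F_p=\alpha^{3m-3}\beta^{3m-1}\bigl(\tau_0\alpha^2+c_2\,y\,\beta^2\bigr).$$
The root $\alpha=0$ has multiplicity exactly $3m-3$, the root $\beta=0$ has multiplicity at least $3m-1$, and any other root has multiplicity at most $2$. Since $m\ge4$, $3m-5\ge7>2$. So no root has multiplicity $3m-5$.

Therefore no local automorphism maps a point of $D$ to a point of $X\setminus D$. In particular the geometry is not locally homogeneous.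

**Step 2: the function $J$.** Now we exclude homogeneity on every open set. The function $J=x^4/y^2$ is meromorphic on $M$ and $\Gamma$-invariant, since numerator and denominator are both multiplied by $\chi(\gamma)^4$. So it is a meromorphic function on $X$. It vanishes on $D$, where $y\neq0$, and does not vanish identically; hence it is not constant. Let $\Omega\subset X$ be the image of $\{xy\ne0\}$, the complement of a hypersurface; it is open, dense and connected, and $J$ is holomorphic on it.

Let $\psi$ be a local automorphism, $p\in\Omega$ and $p'=\psi(p)\in\Omega$. Take $h$ from Lemma 5, and write it as a matrix with respect to the frames $(u,v)$ at lifts of $p$ and $p'$. At points of $\Omega$,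
$$N\,F=\alpha^{3m-5}\beta^{3m-1}\bigl(\tau_0\alpha^4+c_2\,y\,\alpha^2\beta^2+c_4\,x^4\beta^4\bigr),\qquad c_4x^4\neq0 .$$
The root $\alpha=0$ has multiplicity exactly $3m-5$, the root $\beta=0$ has multiplicity at least $3m-1$, and all other roots have multiplicity at most $4<3m-5$, because $m\ge4$. So $\beta=0$ is the only root of multiplicity at least $3m-1$, and $\alpha=0$ is the only root of multiplicity exactly $3m-5$. Hence $h$ maps the line $\alpha=0$ to the line $\alpha=0$ and $\beta=0$ to $\beta=0$. It preserves $\omega$, so it is $(\alpha,\beta)\mapsto(\lambda\alpha,\lambda^{-1}\beta)$ for some $\lambda\in\mathbb C^*$. Comparing in $F_{p'}\circ h=F_p$ the coefficients of $\alpha^{3m-3}\beta^{3m+1}$ and $\alpha^{3m-5}\beta^{3m+3}$,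
$$y(p)=\lambda^{-4}\,y(p'),\qquad x(p)^4=\lambda^{-8}\,x(p')^4 .$$
Dividing the second by the square of the first gives $J(p)=J(p')$.

**Step 3: open subsets.** Let $W\subset X$ be open and nonempty. Then $W\cap\Omega$ is open and nonempty, and $J$ is not constant on it: otherwise $J$ would be constant on the connected set $\Omega$ by the identity theorem, hence on $X$. So $W$ contains two points of $\Omega$ with different values of $J$, and by Step 2 no local automorphism maps one to the other. No nonempty open subset of $X$ is locally homogeneous. This completes the proof of Theorem A. With $a_1=(2,4,-6)$, $a_2=(1,3,-4)$ it gives Corollary B, in dimension $9$. $\blacksquare$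

## 9. Langford sequences and the dimensions $6s+9$

For Corollary C we need admissible systems of larger size. A *perfect Langford sequence* of order $s$ and defect $d$ is a partition of $\{1,\dots,2s\}$ into pairs $\{p_i<q_i\}$ with $q_i-p_i=i$, one for each $i=d,\dots,d+s-1$. Adding $d+s-1$ to the positions, the triples $\{i,\;p_i+d+s-1,\;q_i+d+s-1\}$ partition $\{d,\dots,d+3s-1\}$, and in each the first two entries add up to the third. For example, the word $4\,2\,3\,2\,4\,3$ has $s=3$, $d=2$: the symbol $4$ is in places $1,5$, the symbol $2$ in places $2,4$, the symbol $3$ in places $3,6$. The triples are $4+5=9$, $2+6=8$, $3+7=10$, which partition $\{2,\dots,10\}$.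

Simpson (*Langford sequences: perfect and hooked*, Discrete Math. 44 (1983) 97–104) proved that for odd $d$ a perfect Langford sequence of order $s$ and defect $d$ exists if $s\ge2d-1$ and $s\equiv0,1\pmod4$.

*Proof of Corollary C.* The case $s=0$ is Corollary B. Let $s\ge9$ with $s\equiv0,1\pmod4$. Take $d=5$, so $2d-1=9$, and put $m=3s+4$. We get a partition of $\{5,\dots,m\}$ into triples $\{a,b,c\}$ with $a+b=c$. Form the system consisting of $(2,4,-6)$, $(1,3,-4)$ and, for each triple of the partition, $(a,b,-c)$ and $(-a,-b,c)$. All sums are $0$ and $a_{1,3}=-6$. The entries are $1,2,3,4,-4,-6$ together with $\{5,\dots,m\}\sqcup\{-5,\dots,-m\}$, which is exactly the required multiset. So the system is admissible of size $m$, and Theorem A gives a counterexample of dimension $2m+1=6s+9$. $\square$
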